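# Finite Chevalley groups against free loop spaces: counting minimal primes

## 1. Two cohomology rings that ought to agree

Let $p$ and $\ell$ be distinct primes, $q$ a power of $p$, and $k=\overline{\mathbb F}_p$. Let $G$ be a connected compact Lie group. Its complexification $G(\mathbb C)$ is a reductive complex algebraic group, and it is the group of $\mathbb C$-points of the base change of a reductive integral affine group scheme $G_{\mathbb Z}$, the Chevalley group scheme. For a field $K$ put $G_K=G_{\mathbb Z}\times_{\mathrm{Spec}\,\mathbb Z}\mathrm{Spec}\,K$ and let $G(K)$ be its group of $K$-points, viewed as a discrete group. The finite group $G(\mathbb F_q)$ is the finite Chevalley group. Equivalently, it is the group of fixed points of the Frobenius map $\phi^q$ on $G(k)$, induced by $x\mapsto x^q$. For example, $G=U(1)$ gives $G(\mathbb F_q)=\mathbb F_q^\times$, and $G=SU(n)$ gives $SL_n(\mathbb F_q)$.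

Write $H^*(-)$ for cohomology with coefficients in $\mathbb Z/\ell$. For a space $X$ let $\mathcal LX=\{\lambda\in X^I:\lambda(1)=\lambda(0)\}$ be its free loop space. The space $\mathcal LBG$ is homotopy equivalent to the classifying space of the loop group $\mathcal LG$.

How do $H^*(BG(\mathbb F_q))$ and $H^*(\mathcal LBG)$ compare? By a theorem of Friedlander, used in Section 2, the space $BG(\mathbb F_q)$ is, after $\ell$-completion, the space of paths $\gamma$ in the completed $BG$ with $\gamma(1)=\psi(\gamma(0))$, where $\psi$ is a self-map induced by Frobenius. The space $\mathcal LBG$ is the same thing with $\psi$ replaced by the identity. If $q\equiv1$ modulo $\ell$, one expects that mod $\ell$ cohomology can hardly tell $\psi$ from the identity. So the first guess is that the rings agree. This is a conjecture; the problem is taken from Masaki Kameko, "Finite Chevalley groups and loop groups", arXiv:0810.1678 (2008).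

**Conjecture (Tezuka).** If $\ell\mid q-1$ when $\ell$ is odd (resp. $4\mid q-1$ when $\ell$ is even), there exists a ring isomorphism between $H^*(BG(\mathbb F_q))$ and $H^*(\mathcal LBG)$.

**Test on the circle.** Let $G=U(1)$. For any $G$ we have $\mathcal LBG\simeq EG\times_GG^{ad}$, where $G^{ad}$ is $G$ acted on by conjugation. To see this, note that $\mathcal LBG$ is the homotopy pullback of the diagonal $BG\to BG\times BG$ along itself. The diagonal can be replaced by the bundle $E(G\times G)/\Delta G\to B(G\times G)$ with fiber $(G\times G)/\Delta G\cong G$, on which $(g,h)$ acts by $x\mapsto gxh^{-1}$. Pulled back to $BG$, it becomes $EG\times_GG^{ad}$. For the circle, conjugation is trivial, so $\mathcal LBU(1)\simeq U(1)\times BU(1)$ and $H^*(\mathcal LBU(1))=\Lambda(x)\otimes\mathbb F_\ell[y]$ with $|x|=1$, $|y|=2$. On the other side $G(\mathbb F_q)$ is cyclic of order $q-1$. If $\ell$ is odd and $\ell\mid q-1$, or $\ell=2$ and $4\mid q-1$, its cohomology is again $\Lambda(x)\otimes\mathbb F_\ell[y]$. The guess passes.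

The test also explains the condition at $\ell=2$. If $q\equiv3\pmod 4$, then $q-1\equiv2\pmod4$ and $H^*(B\mathbb F_q^\times)=\mathbb F_2[x]$, which has no nilpotent elements, while $\Lambda(x)\otimes\mathbb F_2[y]$ has some. So $2\mid q-1$ would not be enough. By the Künneth theorem the guess also passes for every torus. Section 2 will show that it passes for all $G$ without $\ell$-torsion in $H_*(G;\mathbb Z)$, such as $SU(n)$.

Nevertheless **the conjecture is false**. The statements need three notions.

**Definition (reduced ring).** For a graded-commutative ring $H$ put $H_{red}=H/\{\text{nilpotent elements}\}$. The nilpotent elements form an ideal. This is clear if $\ell=2$. If $\ell$ is odd, write an element as $a+b$ with $a$ of even and $b$ of odd degrees; then $b^2=0$, because homogeneous odd elements square to $0$ and anticommute with each other, and $ab=ba$. So $(a+b)^N=a^N+Na^{N-1}b$, and $a+b$ is nilpotent if and only if $a$ is. Hence $H_{red}$ is a commutative ring, and it depends only on the ring $H$, even with its grading forgotten. The *dimension* of a prime $\mathfrak p$ of $H_{red}$ is the Krull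 dimension of $H_{red}/\mathfrak p$. A ring isomorphism $H\cong H'$ preserves the number of minimal primes of each dimension. For the circle, $H_{red}=\mathbb F_\ell[y]$ has one minimal prime, of dimension $1$.

**Definition (codes).** A binary $[n,d]$ code is a $d$-dimensional subspace $C\subset\mathbb F_2^n$. We identify vectors with subsets $I\subset[n]=\{1,\dots,n\}$, so that addition is symmetric difference $\triangle$, and $\mathbf 1=[n]$. The code is *doubly even* if $|I|\equiv0\pmod4$ for all $I\in C$. Its $i$-th *coordinate function* is the functional $C\to\mathbb F_2$ that reads off the $i$-th entry. Two codes are *permutation-equivalent* if a permutation $\pi$ of $[n]$ carries one to the other, and $\mathrm{Aut}(C)=\{\pi:\pi(C)=C\}$. For example, $\{\emptyset,\{1,2,3,4\}\}\subset\mathbb F_2^4$ is doubly even, and its four coordinate functions are all equal.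

**Theorem 1 (disproof).** Let $\ell=2$, $n\equiv6\pmod8$, $n\ge14$, $G=\mathrm{Spin}(n)$, $q\equiv5\pmod8$ (so $4\mid q-1$). Then $H^*(BG(\mathbb F_q))$ and $H^*(\mathcal LBG)$ are not isomorphic as rings, even ungraded and modulo nilpotents. Both have Krull dimension $n/2$. The number of minimal primes of dimension $n/2$ is larger for $\mathcal LBG$ by exactly $2a(n)$. Here $a(n)\ge1$ is the number of permutation-equivalence classes of doubly even binary $[n,\frac n2-1]$ codes which have pairwise distinct coordinate functions and an odd permutation among their automorphisms. (For $q\equiv1\pmod8$ these numbers of primes agree.)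

**Theorem 2.** Let $\ell=3$, $G=SU(3)^4/Z_0$, $Z_0=\{(\omega^{a_1},\dots,\omega^{a_4}):\sum a_i=0\text{ in }\mathbb Z/3\}$, $\omega=e^{2\pi i/3}$, and let $3\mid q-1$, $9\nmid q-1$. Then $H^*(BG(\mathbb F_q))$ and $H^*(\mathcal LBG)$ are not isomorphic as rings: $\mathcal LBG$ has strictly more minimal primes of dimension $5$.

**Theorem 3.** If $H_*(G;\mathbb Z)$ has no $\ell$-torsion, the conjecture holds for $G$ and $\ell$.

Theorem 1 alone settles the question, for instance with $G=\mathrm{Spin}(14)$ and $q=5$. Not settled here is which torsion cases with $\ell\ge5$, or with stronger congruences on $q$, satisfy the conjecture. We begin with Theorem 3, since its proof is the natural first approach and shows where that approach stops.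

## 2. Twisted free loops when there is no torsion

**Proof of Theorem 3.** Assume that $H_*(G;\mathbb Z)$ has no $\ell$-torsion. The goal is to show that both rings are
$$\mathbb F_\ell[y_1,\dots,y_r]\otimes\Lambda(x_1,\dots,x_r).\tag{1}$$

**Step 1: the inputs.** This step puts both spaces in one form. By Borel (Ann. of Math. 57 (1953)), $H^*(BG;\mathbb Z_\ell)=\mathbb Z_\ell[y_1,\dots,y_r]$ with $|y_i|=2d_i$ even, and the loop suspensions $\sigma y_i$ form a simple system of generators of $H^*(G;\mathbb F_\ell)$. The last phrase means that the monomials $\sigma y_{i_1}\cdots\sigma y_{i_j}$, $i_1<\dots<i_j$, are a basis. By Friedlander (*Étale Homotopy of Simplicial Schemes*, Ann. of Math. Studies 104, Thm 12.2) there is a self-map $\psi$ of $Y=BG^\wedge_\ell$, induced by Frobenius, such that $BG(\mathbb F_q)^\wedge_\ell$ is the homotopy pullback of $(1,\psi):Y\to Y\times Y$ and the diagonal. This homotopy pullback is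
$$L_\psi=\{\gamma\in Y^I:\gamma(1)=\psi(\gamma(0))\},$$
so $H^*(BG(\mathbb F_q))\cong H^*(L_\psi)$ as rings. The space $\mathcal LBG$ is $L_\psi$ for $Y=BG$ and $\psi=\mathrm{id}$. From now on $(Y,\psi)$ is either of the two cases. In both, $H^*(Y)=H^*(BG)$. Also $H^*(\Omega Y;\mathbb F_\ell)=H^*(G;\mathbb F_\ell)$: since $BG$ is simply connected and $BG\to BG^\wedge_\ell$ is a mod $\ell$ cohomology isomorphism of simply connected spaces, comparison of the path fibrations gives it for the loop spaces.

**Step 2: $\psi^*$ is the identity with suitable coefficients.** Put $R=\mathbb F_\ell$ for $\ell$ odd and $R=\mathbb Z/4$ for $\ell=2$. The map $\psi$ is compatible with the Frobenius map on $BT^\wedge_\ell$ for a maximal torus $T$, which acts on $H^{2d}(BT;\mathbb Z_\ell)$ by $q^d$. The ring $H^*(BG;\mathbb Z_\ell)$ injects into $H^*(BT;\mathbb Z_\ell)$, because it does so rationally and is torsion-free. So $\psi^*=q^d$ on $H^{2d}(Y;\mathbb Z_\ell)$. Again because there is no torsion, $H^*(Y;R)=H^*(Y;\mathbb Z_\ell)\otimes R$. The hypothesis on $q$ says $q=1$ in $R$, so $\psi^*=1$ on $H^*(Y;R)$.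

**Step 3: classes $x_i$ on $L_\psi$.** This step builds odd classes by integrating along paths. Since $Y$ is connected we may deform $\psi$ to fix a base point $y_0$; this does not change the homotopy type of $L_\psi$. Let $T_\psi=Y\times I/((y,0)\sim(\psi(y),1))$ be the mapping torus and
$$ev:S^1\times L_\psi\to T_\psi,\qquad(t,\gamma)\mapsto[\gamma(t),t].$$
This is well defined, because $[\gamma(0),0]=[\psi(\gamma(0)),1]=[\gamma(1),1]$. In the Wang sequence of $T_\psi$ the restriction $H^j(T_\psi;R)\to H^j(Y;R)$ is followed by $\psi^*-1=0$, so it is onto. Hence $y_i\in H^{2d_i}(Y;R)$ lifts to $\tilde y_i\in H^{2d_i}(T_\psi;R)$. By the Künneth theorem, with $s\in H^1(S^1;R)$ a generator,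
$$ev^*\tilde y_i=1\otimes y_i+s\otimes x_i,\qquad x_i\in H^{2d_i-1}(L_\psi;R).\tag{2}$$
Here $y_i$ also denotes the pullback along $\gamma\mapsto\gamma(0)$; the first term is as stated because at $t=0$ the map $ev$ is $\gamma\mapsto[\gamma(0),0]$.

**Step 4: $x_i$ restricts to $\pm\sigma y_i$ on the fiber.** This step prepares Leray–Hirsch. The map $L_\psi\to Y$, $\gamma\mapsto\gamma(0)$, is a fibration with fiber $\Omega Y$ over $y_0$. On $\Omega Y$ the class $y_i$ becomes $0$, so $ev^*\tilde y_i$ restricts to $s\otimes x_i|_{\Omega Y}$ on $S^1\times\Omega Y$. It comes from the map of pairs $(I,\partial I)\times\Omega Y\to(T_\psi,[y_0,0])$, and $H^*((I,\partial I)\times\Omega Y;R)\to H^*(S^1\times\Omega Y;R)$ is injective with image $s\otimes H^*(\Omega Y;R)$. The map of pairs factors through $(Y\times I,\{(y_0,0),(y_0,1)\})$ by $(t,\gamma)\mapsto(\gamma(t),t)$. In degrees $j\ge2$ we have $H^j(Y\times I,\{2\text{ points}\})\cong H^j(Y\times I)$, and the pullback of $\tilde y_i$ restricts to $y_i$ on $Y\times\{0\}$; hence this pullback is $pr^*y_i$. So $s\otimes x_i|_{\Omega Y}$ is the pullback of $y_i$ along $(t,\gamma)\mapsto\gamma(t)$,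 which defines the suspension. Thus $x_i|_{\Omega Y}=\pm\sigma y_i$.

**Step 5: the module, then the ring.** By Step 4 and Borel's statement the monomials $x_{i_1}\cdots x_{i_j}$, $i_1<\dots<i_j$ (reduced mod $\ell$), restrict to a basis of $H^*(\Omega Y;\mathbb F_\ell)$. By Leray–Hirsch, $H^*(L_\psi;\mathbb F_\ell)$ is free over $\mathbb F_\ell[y_1,\dots,y_r]$ on these monomials. It remains to see that $x_i^2=0$. If $\ell$ is odd, this is graded commutativity. If $\ell=2$, all $y_i$ and $x_i$ lift to $\mathbb Z/4$-cohomology by construction, hence so do all classes. So $Sq^1$, the Bockstein of $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to0$, vanishes on $H^*(L_\psi;\mathbb F_2)$, and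
$$x_i^2=Sq^{2d_i-1}x_i=Sq^1Sq^{2d_i-2}x_i=0$$
by the Adem relation $Sq^1Sq^{2j}=Sq^{2j+1}$. This gives (1) for both spaces. $\square$

**Where this stops.** Take $G=SO(3)$, $\ell=2$, and look at $\mathcal LBG$, so $\psi=\mathrm{id}$. Here $H^*(BSO(3))=\mathbb F_2[w_2,w_3]$, and $SO(3)$ is the real projective space of dimension $3$, so $H^*(SO(3))=\mathbb F_2[a]/(a^4)$, with simple system $a=\sigma w_2$, $a^2=Sq^1a=\sigma w_3$. Steps 3 to 5 with $R=\mathbb F_2$ produce classes $x_1,x_2$ with $x_1|_{\Omega Y}=a$ and $x_2|_{\Omega Y}=a^2$, and freeness on $1,x_1,x_2,x_1x_2$. But $x_1^2$ restricts to $a^2\ne0$. The step that breaks is the lift to $\mathbb Z/4$: $Sq^1w_2=w_3\neq0$. All one learns is $x_1^2=x_2+cw_2$ for some $c\in\mathbb F_2$. So with torsion, even when the additive comparison survives, the products must be found in another way, and there a map $\psi$ that is not the identity may leave a trace. In addition, Step 2 loses its proof, since $H^*(Y;R)$ is no longer $H^*(Y;\mathbb Z_\ell)\otimes R$.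

To disprove an isomorphism we need an invariant of rings that can be computed on both sides without knowing the products. Minimal primes of $H_{red}$ are such an invariant, by Quillen's theorem.

## 3. Minimal primes of equivariant cohomology

Let $G$ be a compact Lie group (possibly finite), $X$ a compact smooth $G$-manifold, $H^*_G(X)=H^*(EG\times_GX)$, and $H_G^*=H_G^*(pt)$. An elementary abelian $\ell$-group $A\cong(\mathbb Z/\ell)^r$ has rank $r$, and $S(A):=(H_A^*)_{red}$ is a polynomial ring in $r$ variables, namely the elements $\lambda_j\in H^1$ if $\ell=2$ and $\beta\lambda_j\in H^2$ if $\ell$ is odd, for a basis $(\lambda_j)$ of $\mathrm{Hom}(A,\mathbb F_\ell)$.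

**Definition (pairs).** A *pair* $(A,c)$ consists of an elementary abelian $\ell$-subgroup $A\le G$ and a component $c\in\pi_0(X^A)$. Write $(A,c)\le(A',c')$ if $A\subset A'$ and $c'\subset c$. The group $G$ acts by conjugation; classes are ordered by order relations between representatives.

For $x\in c$ the inclusion $\{x\}\subset X$ gives $H^*_G(X)\to H_A^*\to S(A)$. A path in $X^A$ is an $A$-homotopy, so the map depends only on $(A,c)$. Let $\mathfrak p_{A,c}$ be its kernel.

**Quillen's theorem** (*The spectrum of an equivariant cohomology ring I*, Ann. of Math. 94 (1971), Thm 6.2). Let $\lim_{(A,c)}H_A^*$ be the ring of families $(f_{(A,c)})$ compatible with conjugations and inclusions of pairs. The map $H_G^*(X)\to\lim_{(A,c)}H_A^*$ is an $F$-isomorphism: its kernel consists of nilpotents, and every element of the target has an $\ell^m$-th power in the image for some $m$. There are finitely many classes of pairs, and $H_A^*$ is a finite module over $H_G^*$ (loc. cit.).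

**Proposition 1.** $(A,c)\mapsto\mathfrak p_{A,c}$ is a bijection from conjugacy classes of maximal pairs to minimal primes of $H_G^*(X)_{red}$, and $\mathfrak p_{A,c}$ has dimension $\operatorname{rk}A$.

For example, let $\ell=2$, $X=pt$ and let $G$ be the dihedral group of order $8$. There are two classes of maximal elementary abelian subgroups, both Klein four-groups, and $H^*(BG)=\mathbb F_2[x,y,w]/(xy)$ has the two minimal primes $(x)$ and $(y)$, both of dimension $2$.

*Proof.* **Step 1: the primes and their dimensions.** The ideal $\mathfrak p_{A,c}$ is prime because $S(A)$ is a domain. It depends only on the class, since conjugation by an element of $G$ acts trivially on $H_G^*(X)$. If $(A,c)\le(A',c')$, use a point $x\in c'\subset c$: the map to $S(A)$ factors through $S(A')$, so $\mathfrak p_{A',c'}\subset\mathfrak p_{A,c}$. The composite $H_G^*\to H_G^*(X)\to H_A^*$ is restriction, and $H_A^*$ is finite over $H_G^*$. So $S(A)$ is integral over the image of $H_G^*(X)$, and this image has the Krull dimension of $S(A)$, which is $\operatorname{rk}A$.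

**Step 2: every prime contains one from a maximal pair.** An element lying in all $\mathfrak p_{A,c}$ has nilpotent components in the limit. As there are finitely many classes, its image in the limit is nilpotent, hence so is the element, by Quillen's theorem. So the intersection of the finitely many $\mathfrak p_{A,c}$ over classes of maximal pairs is the nilradical (every pair lies below a maximal one, and then Step 1 applies). A prime containing a finite intersection of ideals contains one of them.

**Step 3: no inclusions between different classes.** Let $(A,c)$ and $(A',c')$ be maximal and not conjugate. We construct $h\in\mathfrak p_{A',c'}$ with $h\notin\mathfrak p_{A,c}$. For an elementary abelian $B$ let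
$$e_B=\prod_{0\ne\lambda\in\mathrm{Hom}(B,\mathbb F_\ell)}\tilde\lambda\in H_B^*,\qquad\tilde\lambda=\lambda\ (\ell=2),\quad\tilde\lambda=\beta\lambda\ (\ell\text{ odd}).$$
It is natural for isomorphisms, in particular $\mathrm{Aut}(B)$-invariant. It restricts to $0$ on every proper subgroup, because some nonzero $\lambda$ vanishes there. It is not nilpotent, being a product of nonzero linear forms in $S(B)$. Put $f_{(B,d)}=e_B$ if $(B,d)$ is conjugate to $(A,c)$, and $f_{(B,d)}=0$ otherwise. This family is compatible with conjugations. For inclusions let $(B,d)\le(B',d')$. If $B=B'$, then $d'\subset d$ are components of one space, so $d=d'$. If $B\subsetneq B'$, then $(B,d)$ is not maximal, so $f_{(B,d)}=0$, and $f_{(B',d')}\in\{0,e_{B'}\}$ restricts to $0$ on $B$. By Quillen's theorem some power of $f$ lifts to $h\in H_G^*(X)$. Its image at $(A',c')$ is $0$, and its image at $(A,c)$ is a power of $e_A$, nonzero in $S(A)$.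

By Steps 2 and 3 the $\mathfrak p_{A,c}$ of maximal classes are exactly the minimal primes, without repetition. $\square$

For $G$ connected compact we use $H^*(\mathcal LBG)=H_G^*(G^{ad})$ and $(G^{ad})^A=C_G(A)$, so pairs are $(A,c)$ with $c\in\pi_0C_G(A)$. For the finite group $G(\mathbb F_q)$ we use $X=pt$.

## 4. Pairs twisted by Frobenius

The two counts are now a count of components of centralizers in a compact group and a count of subgroups of a finite group. To compare them we write both in one language. Consider two situations:

* (I) $\mathcal G=G$ compact, $F=\mathrm{id}$;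
* (II) $\mathcal G=\Gamma=G(k)$, $F=\phi^q$, so $\Gamma^F=G(\mathbb F_q)$.

Write $C(A)$ and $N(A)$ for centralizer and normalizer in $\mathcal G$, and $C(A)^0$ for the identity component (Zariski topology in (II)).

**Definition ($F$-pairs).** An *$F$-pair* is $(A,g)$ with $A\le\mathcal G$ an elementary abelian $\ell$-subgroup, $g\in\mathcal G$, and $gF(a)g^{-1}=a$ for all $a\in A$. An element $y\in\mathcal G$ acts by
$$y\cdot(A,g)=(yAy^{-1},\,ygF(y)^{-1}).\tag{3}$$
*Classes* are for the equivalence relation generated by this action and $(A,g)\sim(A,ug)$, $u\in C(A)^0$. We write $[A,g]\le[A',g]$ if $A\subset A'$ and $(A',g)$ is an $F$-pair. So a class is maximal if no representative $(B,h)$ admits an $F$-pair $(B',h)$ with $B'\supsetneq B$.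

The right side of (3) is again an $F$-pair, since $ygF(y)^{-1}\cdot F(yay^{-1})\cdot F(y)g^{-1}y^{-1}=y\,gF(a)g^{-1}\,y^{-1}=yay^{-1}$. Since $y\cdot(A,ug)=(yAy^{-1},(yuy^{-1})\,ygF(y)^{-1})$, the two kinds of moves can be sorted, and
$$[A,g]=[B,h]\iff\text{some }y\text{ satisfies }yAy^{-1}=B,\ ygF(y)^{-1}\in C(B)^0h.\tag{4}$$

For the circle in (II), with $A=\mu_\ell\subset k^\times$ and $\ell\mid q-1$, every $g\in k^\times$ gives an $F$-pair $(A,g)$, and all are equivalent because $C(A)=k^\times$ is connected.

**Proposition 2.** The number of minimal primes of dimension $d$ of $H^*(\mathcal LBG)_{red}$ (resp. $H^*(BG(\mathbb F_q))_{red}$) is the number of classes of maximal $F$-pairs of rank $d$ in situation (I) (resp. (II)).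

*Proof.* **Situation (I).** $F$-pairs are $(A,g)$ with $g\in C(A)$. Sending $g$ to its component $c=C(A)^0g$ identifies classes of $F$-pairs with conjugacy classes of pairs $(A,c)$. The orders match: if $A\subset A'$ and $g\in C(A')$, the component of $g$ in $C(A')$ lies in its component in $C(A)$, and conversely, given $c'\subset c$, choose $g\in c'$. Apply Proposition 1.

**Situation (II), the twisted Frobenius.** We first show that equivalence classes are just $\Gamma$-orbits. Let $(A,g)$ be an $F$-pair and $F'=\mathrm{Int}(g)\circ F$, a bijective endomorphism of the algebraic group $\Gamma$ which fixes $A$ pointwise. Then $F'(C(A))=C(A)$, and $F'(C(A)^0)$ is a closed connected subgroup of finite index in $C(A)$, so $F'(C(A)^0)=C(A)^0$. By Lang's theorem, $h\mapsto h^{-1}F(h)$ is onto the connected group $\Gamma$; choose $h$ with $h^{-1}F(h)=g$. Then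
$$hF'(x)h^{-1}=hgF(x)g^{-1}h^{-1}=F(h)F(x)F(h)^{-1}=F(hxh^{-1}),$$
so $x$ is fixed by $F'$ if and only if $hxh^{-1}\in\Gamma^F$; hence $F'$ has finitely many fixed points. The Lang–Steinberg theorem says that $v\mapsto v\sigma(v)^{-1}$ is onto for a surjective endomorphism $\sigma$, with finitely many fixed points, of a connected linear algebraic group. Apply it to $F'$ on $C(A)^0$: every $u\in C(A)^0$ is $vF'(v)^{-1}$ with $v\in C(A)^0$. Then
$$v\cdot(A,g)=(A,vgF(v)^{-1})=(A,vF'(v)^{-1}g)=(A,ug).$$

**Situation (II), normalization.** With $h$ as above, $h\cdot(A,g)=(hAh^{-1},hgF(h)^{-1})=(hAh^{-1},1)$. So each orbit contains a pair $(A,1)$, and $(A,1)$ is an $F$-pair if and only if $A\subset\Gamma^F$. The second entry of $y\cdot(A,1)$ is $yF(y)^{-1}$, which is $1$ if and only if $y\in\Gamma^F$. So classes are the $\Gamma^F$-classes of elementary abelian subgroups of $\Gamma^F$. For the order, let $(B,h)$ and $(B',h)$ be $F$-pairs with $B\subset B'$; moving $(B',h)$ to $(A',1)$ by some $y$ moves $(B,h)$ to $(yBy^{-1},1)$ with $yBy^{-1}\subset A'\subset\Gamma^F$. So the order is inclusion up to conjugacy. Apply Proposition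 1 to $\Gamma^F$ and $X=pt$. $\square$

**The formula for one subgroup.** Suppose $F$ fixes $A$ pointwise. Then $(A,g)$ is an $F$-pair if and only if $g\in C(A)$. For $y\in N(A)$ and $a\in A$ we have $F(y)aF(y)^{-1}=F(yay^{-1})=yay^{-1}$, so $F(y)\in N(A)$ acts on $A$ as $y$ does. By (4), the classes of $F$-pairs with first entry conjugate to $A$ correspond to the orbits of $N(A)$ on $\pi_0C(A)=C(A)/C(A)^0$ under
$$y*c=ycF(y)^{-1}.\tag{5}$$

**Test on $SO(3)$.** Let $\ell=2$ and $4\mid q-1$. Then $-1$ is a square in $\mathbb F_q$, so $x_1^2+x_2^2+x_3^2$ contains a hyperbolic plane and its special orthogonal group is the split one; $F$ raises matrix entries to the $q$-th power. In both situations commuting isometries of order $\le2$ diagonalize simultaneously in an orthonormal basis, so every elementary abelian $2$-subgroup is conjugate into the group $D$ of diagonal sign matrices of determinant $1$, of rank $2$. Since $D$ has three distinct characters on the three coordinate lines, $C(D)=D$, and $N(D)$ is the group of signed permutation matrices of determinant $1$, all fixed by $F$. So (5) is conjugation, with the two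 orbits $\{1\}$ and $D\setminus\{1\}$. For $A=\langle\mathrm{diag}(1,-1,-1)\rangle$ each of the two components of $C(A)=\{\mathrm{diag}(\det B,B):B\in O(2)\}$ meets $D$, so no $F$-pair with this $A$ is maximal. The trivial group has connected centralizer and lies below $[D,1]$. Hence both rings have exactly two minimal primes, both of dimension $2$. The ring comparison that was out of reach in Section 2 is at least not contradicted.

This test also shows where the two counts may differ. In (5) Frobenius enters only through its action on $N(A)$. In $SO(3)$ that action was trivial. We need an $A$ whose normalizer contains $y$ with $F(y)\ne y$, and such that the discrepancy is not swallowed by $C(A)^0$.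

## 5. Doubly even codes and the square root of $2$ in $\mathrm{Spin}(n)$

Here is a place where Frobenius moves a normalizer. In a Spin group a transposition of coordinates lifts to an expression with the unit vector $(e_1-e_2)/\sqrt2$, and $\sqrt2\notin\mathbb F_q$ when $q\equiv5\pmod8$. In $\mathrm{Spin}(3)$ this is still invisible. There $y=\frac{e_1-e_2}{\sqrt2}e_3$ satisfies $F(y)=-y$. However, $\mathrm{Spin}_3(k)=SL_2(k)$ has $-1$ as its only involution, so the only nontrivial elementary abelian $2$-subgroup is $\{\pm1\}$. Its centralizer is everything, connected, and contains $-1$. So we want elementary abelian subgroups so large that $-1\notin C(A)^0$, and with an odd permutation in their normalizer. These come from codes.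

**Proof of Theorem 1.** Let $n\equiv6\pmod8$, $n\ge14$, $\ell=2$, so $p$ is odd; let $4\mid q-1$.

**Step 1: models of the groups.** This step fixes explicit coordinates in which $F$ is visible. Put $K=\mathbb R$ in (I), $K=k$ in (II). Let $\mathrm{Cl}$ be the Clifford algebra over $K$ with generators $e_1,\dots,e_n$, $e_i^2=1$, $e_ie_j=-e_je_i$ ($i\ne j$). Let $\mathcal G=\mathrm{Spin}_n(K)$ be the group of products of evenly many unit vectors ($v^2=1$), with double cover $\mathcal G\to SO_n(K)$, $g\mapsto\bar g=(x\mapsto gxg^{-1})$, of kernel $\{\pm1\}$. In (I) this is the compact group $\mathrm{Spin}(n)$. In (II), $-1$ is a square in $\mathbb F_q$ and $n$ is even, so $\sum x_i^2$ is a sum of hyperbolic planes over $\mathbb F_q$. Its special orthogonal group is split, hence so is its Spin group, because a torus isogenous to a split torus is split. By uniqueness of split groups this is $G_{\mathbb F_q}$, simply connected of type $D_{n/2}$, and $F(\sum a_Ie_I)=\sum a_I^qe_I$.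

Here $e_I$, for $I\subset[n]$, is the increasing product of the $e_i$, $i\in I$. For $|I|,|J|$ even, counting transpositions gives
$$e_I^2=(-1)^{|I|/2},\qquad e_Ie_J=(-1)^{|I\cap J|}e_Je_I,\qquad e_Ie_J=\pm e_{I\triangle J},$$
and $\bar e_I$ is the diagonal matrix with entries $-1$ on $I$ and $1$ off $I$. For example, $e_{\{1,2\}}^2=-1$ and $e_{\{1,2,3,4\}}^2=1$.

In (II), $\sqrt2=\zeta+\zeta^{-1}$ with $\zeta$ a primitive 8th root of unity, since $(\zeta+\zeta^{-1})^2=\zeta^2+\zeta^{-2}+2=2$. So $F(\sqrt2)=\zeta^q+\zeta^{-q}=\varepsilon\sqrt2$ with $\varepsilon=-1$ if $q\equiv5\pmod8$ (then $\zeta^q=-\zeta$) and $\varepsilon=1$ if $q\equiv1\pmod8$. In (I) put $\varepsilon=1$.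

**Step 2: a code with the right properties.** This step shows $a(n)\ge1$, and also that codes of dimension $\frac n2-1$ exist. Let $S$ be the $[7,3]$ simplex code, whose coordinate functions are the $7$ nonzero functionals on $\mathbb F_2^3$. A nonzero vector is not killed by exactly $4$ functionals, so all nonzero weights are $4$. Let $E$ be the extended Hamming $[8,4]$ code, of the words $(u+\langle v,x\rangle)_{x\in\mathbb F_2^3}$ with $u\in\mathbb F_2$, $v\in\mathbb F_2^3$. Its weights are $0,4,8$, and its coordinate functions $(u,v)\mapsto u+\langle v,x\rangle$ are distinct and nonzero. For $n=14+8s$ put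
$$C=S\oplus S\oplus E^{\oplus s}.$$
It is doubly even of length $n$ and dimension $6+4s=\frac n2-1$. Its coordinate functions are distinct: within a summand by the above, and across summands because they are nonzero and depend on different summands. Exchanging the two copies of $S$ is an automorphism which is a product of $7$ transpositions, hence odd. So $a(n)\ge1$.

**Step 3: elementary abelian subgroups of top rank are codes.** Let $A\le\mathcal G$ be an elementary abelian $2$-group. Its image in $SO_n(K)$ consists of commuting isometries of order $\le2$. Their simultaneous eigenspaces are mutually orthogonal and nondegenerate, and each has an orthonormal basis. After changing one sign, the base change lies in $SO_n(K)$, and it lifts to $\mathcal G$. So after conjugation $A\subset\{\pm e_I:|I|\text{ even}\}$. All $e_I$ occurring satisfy $e_I^2=1$, that is $4\mid|I|$. Hence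
$$A\cdot\{\pm1\}=A_C:=\{\pm e_I:I\in C\}$$
with $C$ a doubly even code. Conversely, each $A_C$ is elementary abelian: its elements have square $1$, and they commute because $|I\cap J|=\frac12(|I|+|J|-|I\triangle J|)$ is even.

Since $n\equiv2\pmod4$, $\mathbf 1\notin C$. The space $C+\langle\mathbf 1\rangle$ is self-orthogonal, because $C$ is, $|I|$ is even for $I\in C$, and $n$ is even. So $\dim C+1\le\frac n2$. By Step 2 equality occurs. Hence the maximal rank of $A$ is $n/2$. A subgroup of that rank contains the central element $-1$, since otherwise we could adjoin it. So it is conjugate to some $A_C$ with $\dim C=\frac n2-1$. For such $C$ the space $C+\langle\mathbf1\rangle$ is its own orthogonal complement, so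
$$C^\perp\cap\{\text{even}\}=(C+\langle\mathbf1\rangle)^\perp=C+\langle\mathbf1\rangle.\tag{6}$$
$F$ fixes $A_C$ pointwise. By rank, all $F$-pairs of rank $n/2$ are maximal; they exist, e.g. $(A_C,1)$; and by Proposition 2, $n/2$ is the Krull dimension in both situations.

**Step 4: the same list of subgroups in (I) and (II).** We claim that $A_C$ and $A_{C_1}$ are conjugate if and only if $C_1=\pi(C)$ for a permutation $\pi$. Suppose $gA_Cg^{-1}=A_{C_1}$. Then $\bar g$ carries the simultaneous eigenspaces of $\bar A_C$ to those of $\bar A_{C_1}$, and these are spanned by blocks of the $e_i$. Choose a permutation $\pi$ carrying blocks to blocks accordingly. It carries the $(-1)$-eigenspace of $\bar e_I$ to that of $\overline{ge_Ig^{-1}}$, so $ge_Ig^{-1}=\pm e_{\pi(I)}$ for $I\in C$, and $\pi(C)=C_1$. Conversely, lift a signed permutation matrix of determinant $1$ with permutation $\pi$ to $\mathcal G$; it conjugates $e_I$ to $\pm e_{\pi(I)}$.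

So from now on fix one $C$ with $\dim C=\frac n2-1$, put $A=A_C$, and count the orbits of (5).

**Step 5: centralizer and normalizer.** Let $V_\chi$ be the simultaneous eigenspaces of $\bar A$ on $K^n$. They are spanned by the blocks $B_\chi$ of coordinates with equal coordinate functions on $C$. Let $\Sigma$ be the preimage in $\mathcal G$ of $\prod SO(V_\chi)$; it is generated by the groups $\mathrm{Spin}(V_\chi)$ and $\pm1$. Each $e_I$, $I\in C$, either commutes with all vectors of $V_\chi$ or anticommutes with all of them, so it commutes with even products of vectors of $V_\chi$. Thus $\Sigma\subset C(A)$. Since $N(A)$ permutes the $V_\chi$, $\Sigma$ is normal in $N(A)$. Let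
$$D_C=\{\pm e_J:|J|\text{ even},\ J\in C^\perp\}\subset C(A),$$
and let $M_A$ be the group of $m\in N(A)$ whose image is a signed permutation matrix. Then
$$C(A)=\Sigma D_C,\qquad N(A)=\Sigma M_A.\tag{7}$$
To prove this, let $g\in N(A)$; it permutes the $V_\chi$ isometrically. Choose a permutation $\pi$ carrying blocks to blocks accordingly, with permutation matrix $P_\pi$. Then $P_\pi^{-1}\bar g\in\prod O(V_\chi)$, so $\bar g=P_\pi ds$ with $d$ a diagonal sign matrix and $s\in\prod SO(V_\chi)$, and $\det(P_\pi d)=1$. Lifting $s$ to $\tilde s\in\Sigma$, we get $g=m\tilde s$ with $m=g\tilde s^{-1}\in M_A$. If $g\in C(A)$, then $\bar g$ preserves each $V_\chi$ and we may take $\pi=1$. Then $m=\pm e_J$ with $|J|$ even, $m\in C(A)$ because $\Sigma\subset C(A)$, and commuting with all $e_I$, $I\in C$, means $J\in C^\perp$.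

**Step 6: Frobenius on $M_A$.** If $m\in M_A$ has permutation $\pi$, then $me_Im^{-1}=\pm e_{\pi(I)}$. So the signed permutation matrices arising from $M_A$ are exactly those of determinant $1$ with $\pi\in\mathrm{Aut}(C)$, and every $\pi\in\mathrm{Aut}(C)$ occurs, after inserting a sign if necessary. Conjugation by a unit vector $v$ fixes $v$ and is $-1$ on $v^\perp$; it is minus the reflection in $v$. A signed permutation matrix of determinant $1$ is a product of an even number of reflections in vectors $(e_i-e_j)/\sqrt2$, which are transpositions, and $e_i$, which are sign changes. So $m$ is $\pm$ a product of factors $(e_i-e_j)/\sqrt2$ and $e_i$, even in total. The number $t$ of factors of the first kind satisfies $(-1)^t=\mathrm{sgn}(\pi)$. Since $F$ fixes $e_i$ and multiplies $(e_i-e_j)/\sqrt2$ by $\varepsilon$,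
$$F(m)=\varepsilon^tm,\qquad m*c=\varepsilon^t\,mcm^{-1}.\tag{8}$$
The action of $m$ on the elements $\pm e_J$ by conjugation depends only on the signed permutation matrix, by the same formula in (I) and (II).

**Step 7: some block has at least two elements.** Here we show that the orbit counts agree. The groups $\mathrm{Spin}(V_\chi)$ with $\dim V_\chi\ge2$ are connected, contain $-1=(e_ie_j)^2$ for $i\neq j$ in $B_\chi$, and commute with one another. So $\Sigma$ is the image of their product, hence connected. It has finite index in $C(A)=\Sigma D_C$. So $\Sigma=C(A)^0$ and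
$$\pi_0C(A)=D_C/(D_C\cap\Sigma),\qquad D_C\cap\Sigma=\{\pm e_J\in D_C:|J\cap B_\chi|\text{ even for all }\chi\}.$$
For $g\in\Sigma$, $gcF(g)^{-1}\in\Sigma c\Sigma=c\Sigma$, because $F(\Sigma)=\Sigma$. So $\Sigma$ acts trivially under (5), and the orbits are those of $M_A$. The factor $\varepsilon^t$ in (8) is trivial in $\pi_0C(A)$, as $-1\in\Sigma$. What remains is the action of signed permutation matrices on a set described by $C$. So the number of orbits is the same in (I) and (II).

**Step 8: all blocks are singletons.** Now the coordinate functions are distinct. Then $\Sigma=\{\pm1\}$, $N(A)=M_A$, and by (6) and (7)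
$$C(A)=D_C=\{\pm e_J:J\in C+\langle\mathbf1\rangle\}$$
is finite, so $\pi_0C(A)=C(A)$. Every $e_L$ with $|L|$ even lies in $M_A$, with $t=0$. If $J\ne\emptyset,[n]$, choose $L=\{j,j'\}$ with $j\in J$, $j'\notin J$; then $e_Le_Je_L^{-1}=-e_J$. So in both situations $e_J$ and $-e_J$ are in one orbit, and the orbits on $\{\pm e_J:J\ne\emptyset,[n]\}$ correspond to the $\mathrm{Aut}(C)$-orbits of such $J$. The remaining elements $\pm1,\pm e_{[n]}$ are central in $\mathcal G$, since $n$ is even, and (8) gives $m*c=\varepsilon^tc$ on them. They form $4$ orbits if $\varepsilon=1$ or $\mathrm{Aut}(C)\subset\mathrm{Alt}_n$. They form $2$ orbits, $\{\pm1\}$ and $\{\pm e_{[n]}\}$, if $\varepsilon=-1$ and $\mathrm{Aut}(C)\not\subset\mathrm{Alt}_n$.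

**Step 9: the count.** In (I) we always have $\varepsilon=1$. Summing over the list of $C$'s from Step 4 and using Proposition 2, the number of minimal primes of dimension $n/2$ for $H^*(\mathcal LBG)$ minus that for $H^*(BG(\mathbb F_q))$ equals $2a(n)$ if $q\equiv5\pmod8$, and $0$ if $q\equiv1\pmod8$. With $a(n)\ge1$ from Step 2, Theorem 1 follows, and the conjecture is disproved. $\square$

**The case $n=14$ by hand.** Take $C=S\oplus S$, the second copy on the coordinates $8,\dots,14$, and
$$m=\frac{e_1-e_8}{\sqrt2}\cdot\frac{e_2-e_9}{\sqrt2}\cdots\frac{e_7-e_{14}}{\sqrt2}\cdot e_1,$$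
a product of eight unit vectors. Its permutation is the exchange of the two copies, so $m\in M_A$. For $q\equiv5\pmod8$ we have $F(m)=(-1)^7m=-m$, so $m\cdot(A,1)=(A,mF(m)^{-1})=(A,-1)$. Over $k$ the classes $[A,1]$ and $[A,-1]$ are equal. In the compact group they differ, because $C(A)$ is finite and $1$, $-1$ are central.

**Why $n\ge14$.** For $n=6$ the same counting applies, but a doubly even $[6,2]$ code has six coordinate functions among only four functionals, so they are not distinct, and the difference is $0$. This agrees with Theorem 3, because $\mathrm{Spin}(6)\cong SU(4)$ has torsion-free homology.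

## 6. Lagrangians in $\mathbb F_3^8$ and a ninth root of unity

For $\ell=3$ the part of $\sqrt2$ is played by a cube root of $\omega^{-1}$, which is not in $\mathbb F_q$ when $9\nmid q-1$. The maximal $F$-pairs of rank $5$ are not all of one shape, so the proof has two halves: pairs that involve a torus in some factor contribute equally to both counts, and the others are counted by hand.

**Proof of Theorem 2.** We have $G_{\mathbb F_q}=SL_3^4/Z_0$ with $Z_0=\ker(\mu_3^4\to\mu_3)$ (the product map). Let $H=SU(3)$ in (I), $H=SL_3(k)$ in (II), $\mathcal G=H^4/Z_0$, $PH=H/\langle\omega\rangle$, and $p_i:\mathcal G\to PH$ the projections. Fix a primitive cube root of unity $\omega$ (in (II), $\omega\in\mathbb F_q$) and compatible identifications of $\mu_9$ in $\mathbb C$ and $k$. The subgroup $Z=\langle\omega\rangle^4/Z_0\cong\langle\omega\rangle$ (product of entries) is central, and it is the kernel of $\mathcal G\to PH^4$. Write $q-1=3m$, $3\nmid m$.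

Let $x\in H$ be the matrix $e_j\mapsto e_{j+1}$ ($j\in\mathbb Z/3$) and $z=\mathrm{diag}(1,\omega,\omega^2)$; then $zx=\omega xz$. The group $\hat V=\langle x,z\rangle$ has order $27$, exponent $3$ and center $\langle\omega\rangle$; the exponent is $3$ because $(ab)^3=a^3b^3[b,a]^3$ in a group whose commutators are central. The quotient $V=\hat V/\langle\omega\rangle\subset PH$, of rank $2$, carries the nondegenerate commutator form. Let $T\subset H$ be the diagonal torus, $T_3=\{t\in T:t^3\in\langle\omega\rangle\}\subset\mu_9^3$, and $\bar T_3$ its image in $PH$. For $P\le PH$ let $\hat P\le H$ be the preimage. As an example, let $\zeta^3=\omega^{-1}$ and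
$$f_0=\zeta\,\mathrm{diag}(1,1,\omega)\in T_3 .$$
Indeed $\det f_0=\zeta^3\omega=1$. The group $\bar T_3$ has order $9$ and is generated by the images $\bar z$ and $\bar f_0$.

**Step 1: elementary abelian $3$-subgroups of $PH$.** We show that *such a $P$ is conjugate to a subgroup of $\bar T_3$ ("toral") if $\hat P$ is abelian, and to $V$ ("nontoral") if $\hat P$ is not abelian; moreover $C_{PH}(V)=V$.* Elements of $\hat P$ have scalar cube, hence are diagonalizable. If $\hat P$ is abelian, it is simultaneously diagonalizable, by a base change in $H$, and then lies in $T_3$. Otherwise choose $a,b\in\hat P$ with $ab=\omega ba$. If $av=\mu v$, then $a(bv)=\omega\mu\,bv$; so the eigenvalues of $a$ are $\lambda,\lambda\omega,\lambda\omega^2$, and $\det a=1$ gives $\lambda^3=1$. So $1$ is an eigenvalue of $a$ and $a^3=1$; likewise $b^3=1$. With a vector $v$ (of length $1$ in (I)) satisfying $av=v$, the basis $v,bv,b^2v$ turns $(a,b)$ into $(z,x)$. In (I) it is orthonormal, since these are eigenvectors of a unitary matrix for distinct eigenvalues. The base change can be scaled into $H$. So $P$ contains a conjugate of $V$.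

If $g\in H$ represents an element centralizing $V$ in $PH$, then $v\mapsto gvg^{-1}v^{-1}$ is an element of $\mathrm{Hom}(V,\langle\omega\rangle)$. By nondegeneracy $\hat V$ realizes all of $\mathrm{Hom}(V,\langle\omega\rangle)$ by commutators, so after multiplication by an element of $\hat V$ the representative commutes with $x$ and $z$. Commuting with $z$ it is diagonal, and commuting with $x$ it is scalar. Thus $C_{PH}(V)=V$. Since $P$ is abelian and contains a conjugate of $V$, it equals that conjugate.

**Step 2: the normalizer of $\hat V$, where Frobenius is visible.** Let $\mathrm{Cf}=N_H(\hat V)$. Then $\mathrm{Cf}/\langle\omega\rangle\cong\mathrm{Aut}^c(\hat V)$, the automorphisms trivial on the center. Injectivity: the centralizer of $\hat V$ in $H$ is $\langle\omega\rangle$. Surjectivity: for $\alpha\in\mathrm{Aut}^c(\hat V)$ apply the normal form of Step 1 to $a=\alpha(z)$, $b=\alpha(x)$. So $\mathrm{Cf}/\langle\omega\rangle$ with its action on $\hat V$ is the same in (I) and (II). It induces all of $SL_2(\mathbb F_3)$ on $V$: for an isometry of the form, choose any lifts $a,b$ of the images of $\bar z,\bar x$.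 They satisfy $ab=\omega ba$ and, as $\hat V$ has exponent $3$, $a^3=b^3=1$, so $z\mapsto a$, $x\mapsto b$, $\omega\mapsto\omega$ defines an automorphism.

$F$ fixes $\hat V$ pointwise, as $\omega\in\mathbb F_q$. So for $f\in\mathrm{Cf}$ the element $F(f)$ acts on $\hat V$ as $f$ does, and $\chi(f):=f^{-1}F(f)$ centralizes $\hat V$, i.e. $\chi(f)\in\langle\omega\rangle$. From $\chi(fg)=g^{-1}\chi(f)F(g)=\chi(f)\chi(g)$ we see that $\chi$ is a homomorphism; it is trivial on $\hat V$, and trivial in (I). In (II) it is not trivial. Conjugation by $\mathrm{diag}(1,1,\omega)$ takes $x$ to the map $e_0\mapsto e_1$, $e_1\mapsto\omega e_2$, $e_2\mapsto\omega^{2}e_0$, which is $xz$. So $f_0xf_0^{-1}=xz$, $f_0zf_0^{-1}=z$, $f_0\in\mathrm{Cf}$, and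
$$\chi(f_0)=\zeta^{q-1}=\zeta^{3m}=\omega^{-m}\ne1.$$

**Step 3: standard subgroups.** This step normalizes the first entries of $F$-pairs. Call $P\le PH$ *standard* if $P\subset V$ or $P\subset\bar T_3$. Call an elementary abelian $3$-subgroup $A\le\mathcal G$ *standard* if all $p_i(A)$ are. By Step 1, applied in each coordinate, every $A$ is conjugate to a standard one, and subgroups of standard ones are standard.

*$F$ fixes standard $A$ pointwise.* Let $a\in A$ be represented by $(a_i)$. If $p_i(A)\subset V$, then $a_i\in\hat V$, $F(a_i)=a_i$ and $a_i^3=1$. If $p_i(A)\subset\bar T_3$, then $a_i\in T_3$ and $F(a_i)=a_i^q$. In both cases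
$$F(a_i)=a_i(a_i^3)^m.\tag{9}$$
As $a^3=1$ means $(a_i^3)_i\in Z_0$, we get $F(a)=a$. (In $H$ itself $f_0$ is not fixed, $F(f_0)=\omega^{-m}f_0$; it is the condition $a^3=1$ in $\mathcal G$ that makes the scalars cancel.)

The standard subgroups in (I) and (II) are identified, since $\hat V$ and $T_3$ consist of monomial matrices with entries in $\mu_9$. Every $F$-pair is equivalent to some $(A,g)$ with $A$ standard, and then $g\in C(A)$; write $[A,c]$ with $c$ the class of $g$ in $D(A):=\pi_0C(A)$.

Call $A$ *pure* if all $p_i(A)$ are nontoral, *mixed* otherwise. This is conjugation invariant, and elementary abelian overgroups of pure groups are pure. For instance, $Z$ is mixed, as all $p_i(Z)=1$; a pure group is built in Step 10. Note that a standard nontoral $P$ equals $V$, and a toral $P\subset V$ has order $\le3$, since $V$ itself is not toral.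

Steps 4 to 7 show that (I) and (II) have equally many maximal mixed classes of each rank. Steps 8 to 10 treat the pure ones.

**Step 4: transporters in $H$ between toral groups.** The aim is to describe all conjugations by finite data on which $F$ acts trivially. For toral standard $P$ put $f_P=1$ if $P\subset\bar T_3$. Otherwise $P\subset V$ has order $3$, and we choose $f_P\in\mathrm{Cf}$, with the same prescribed automorphism of $\hat V$ in both situations, such that $f_PPf_P^{-1}=\langle\bar z\rangle\subset\bar T_3$; this is possible because $SL_2(\mathbb F_3)$ is transitive on lines. In all cases $P^\natural:=f_PPf_P^{-1}\subset\bar T_3$. Let $L_P=C_H(\hat P)$. It is conjugate by $f_P$ to $C_H(\widehat{P^\natural})$, a group of block-diagonal matrices of determinant $1$ (up to a permutation of the basis). So it is connected, and it contains $\omega$.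

For standard toral $P,P'$ let $\mathrm{Tr}(P,P')=\{y\in H:yPy^{-1}=P'\}$. For $y$ in it, $y^\natural=f_{P'}yf_P^{-1}$ carries $L=C_H(\widehat{P^\natural})\supset T$ to $L'=C_H(\widehat{P'^\natural})\supset T$. Then $T$ and $y^\natural T(y^\natural)^{-1}$ are maximal tori of the connected group $L'$, so they are conjugate in it, and $ly^\natural\in N_H(T)$ for some $l\in L'$. Elements $n,n'\in N_H(T)$ lie in the same coset $L'n=L'n'$ if and only if $n'n^{-1}\in N_{L'}(T)$. Hence
$$\mathbb T_H(P,P'):=L_{P'}\backslash\mathrm{Tr}(P,P')\;\cong\;W_{L'}\backslash\{w\in S_3:wP^\natural w^{-1}=P'^\natural\},\tag{10}$$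
where $S_3=N_H(T)/T$ and $W_{L'}=N_{L'}(T)/T$ is the pointwise stabilizer of $\widehat{P'^\natural}$ in $S_3$. The induced isomorphism $\hat P\to\hat P'$ is $f_{P'}^{-1}wf_P$, and composition is induced by that of $S_3$. All this is independent of the situation. For example, if $P=P'=\langle\bar z\rangle$, then $L=T$, $W_L=1$, and $\mathbb T_H(P,P)=S_3$, because every permutation of the entries takes $z$ to $z^{\pm1}$ times a scalar.

*$F$ acts trivially on (10).* Elements of $S_3$ are represented by signed permutation matrices in $H$, which $F$ fixes. By Step 2, $F(f_P)\in\langle\omega\rangle f_P$. And $F(L')=L'$, because $F$ maps each $a\in\widehat{P'^\natural}\subset T_3$ to $a^q=a(a^3)^m\in\langle\omega\rangle a$, which has the same centralizer. Since $T\subset L'$, every $y\in\mathrm{Tr}(P,P')$ is $f_{P'}^{-1}lnf_P$ with $l\in L'$ and $n$ such a matrix, and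
$$F(y)\in\langle\omega\rangle f_{P'}^{-1}L'nf_P=f_{P'}^{-1}L'nf_P=L_{P'}y.$$

For $P=P'=V$ we have $\mathrm{Tr}(V,V)=\mathrm{Cf}$; put $\mathbb T_H(V,V)=\mathrm{Cf}$.

**Step 5: transporters in $\mathcal G$ between mixed groups.** Let $A$ be standard and mixed. We claim that $C(A)^0$ is the image of $\prod_{p_i(A)\text{ toral}}L_{p_i(A)}$ (with $1$ in the other coordinates). This image is connected, closed and centralizes $A$. Conversely, $C(A)$ maps, with finite kernel $Z$, into $\prod C_{PH}(p_i(A))$. Here $C_{PH}(V)=V$ is finite, and for toral $P$ the image of $L_P$ has finite index in $C_{PH}(P)$, since sending $g$ to the commutators $a\mapsto gag^{-1}a^{-1}$ embeds the quotient in $\mathrm{Hom}(P,\langle\omega\rangle)$. So the image has finite index in $C(A)$, which proves the claim. In particular $Z\subset C(A)^0$, since some $i$ is toral and $L_{p_i(A)}\ni\omega$.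

For $A,B$ standard and mixed let $\mathbb T(A,B)=C(B)^0\backslash\{y:yAy^{-1}=B\}$. Such a $y$ carries $p_i(A)$ to $p_i(B)$. So $\mathbb T(A,B)$ is the set of those
$$(\tau_i)\in\Big(\prod_i\mathbb T_H(p_i(A),p_i(B))\Big)/Z_0=\prod_{p_i(A)\,\text{nontoral}}\mathrm{Cf}/\langle\omega\rangle\times\prod_{p_i(A)\,\text{toral}}\mathbb T_H(p_i(A),p_i(B))\tag{11}$$
which carry $\hat A$ onto $\hat B$ (preimages in $H^4$); this makes sense because elements of $L_{p_i(B)}$ and scalars act trivially on $\widehat{p_i(B)}$. The equality in (11) holds because $Z_0$ acts trivially on toral factors ($\omega\in L$) and, some $i$ being toral, projects onto $\langle\omega\rangle^{\{i\text{ nontoral}\}}$. Hence $\mathbb T(A,B)$, its composition, and its subset $D(A)\subset\mathbb T(A,A)$ (the elements acting trivially on $A$) are independent of the situation. Moreover, $F$ acts trivially on $\mathbb T(A,B)$, by the statement for (10) and since $F(f)\in f\langle\omega\rangle$ for $f\in\mathrm{Cf}$.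

**Step 6: restriction to smaller groups.** Maximality involves comparing $A$ with larger groups, so we need the maps between the sets $D$. For standard $B\subset B'$ with $B$ mixed, the map $D(B')\to D(B)$, $d\mapsto d|_B$, induced by $C(B')\subset C(B)$ is also independent of the situation. If $B'$ is pure, then $D(B')=C(B')\subset\hat V^4/Z_0$ by Step 1, a finite group. Coordinatewise, with $P=p_i(B)\subset P'=p_i(B')$, the map is as follows.

* $P=P'=V$: the map is $\hat V\to\hat V/\langle\omega\rangle$ ($B'$ pure) or the identity of $\mathrm{Cf}/\langle\omega\rangle$ ($B'$ mixed).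
* $P'=V$, $P$ toral: by $C_{PH}(V)=V$ the coordinate is represented by some $v\in\hat V$. It goes to the class of the permutation underlying $f_Pvf_P^{-1}\in\hat V\subset N_H(T)$.
* $P'\subset\bar T_3$: then $f_P=f_{P'}=1$, $L_{P'}\subset L_P$, and $W_{L_{P'}}w\mapsto W_{L_P}w$.
* $P'\subset V$ of order $3$, $P'\not\subset\bar T_3$: either $P=P'$ and the map is the identity, or $P=1$, $L_P=H$, and the target is a point.

These cases are exhaustive by the remark at the end of Step 3, and each rule mentions only data common to (I) and (II).

**Step 7: mixed pairs contribute equally.** Let $A,B$ be standard and mixed. By (4), $[A,c]=[B,c']$ if and only if $c'=tct^{-1}$ for some $t\in\mathbb T(A,B)$, because $ygF(y)^{-1}$ has class $[y][g][F(y)]^{-1}$ and $[F(y)]=[y]$ by Step 5. Next, $[A,c]$ is non-maximal if and only if there are standard $B\subsetneq B'$ and $d\in D(B')$ with $[B,d|_B]=[A,c]$. "If" is clear. For "only if", suppose a representative $(A_1,g)$ of $[A,c]$ and an $F$-pair $(A',g)$ with $A'\supsetneq A_1$ are given. Choose $y$ with $B'=yA'y^{-1}$ standard. Then $B=yA_1y^{-1}$ is standard, and mixed because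 it is conjugate to $A$. Since $F$ fixes $B'$ pointwise, $y\cdot(A',g)=(B',h)$ with $h\in C(B')$; take $d$ to be the class of $h$. So the set of classes of maximal mixed pairs of each rank is described by data independent of the situation, and (I) and (II) have equally many.

**Step 8: maximal pure pairs are Lagrangians.** Let $A$ be standard and pure, so all $p_i(A)=V$ and $A\subset\hat E:=\hat V^4/Z_0$. The group $\hat E$ has exponent $3$ and center $Z$, and $\hat E/Z=V^4$ carries as commutator form the (nondegenerate) orthogonal sum of the forms on $V$. $F$ fixes $\hat E$ pointwise. By $C_{PH}(V)=V$, $C(A)=C_{\hat E}(A)$, a finite group. We claim that *$[A,c]$ with $c\in C(A)$ is maximal if and only if $C(A)=A$.* If $C(A)=A$, no elementary abelian group properly contains $A$ or a conjugate of $A$. Conversely let $[A,c]$ be maximal. Then $\langle A,c\rangle\subset\hat E$ is elementary abelian and $(\langle A,c\rangle,c)$ is an $F$-pair, so $c\in A$. Then for $y\in C(A)$, $(\langle A,y\rangle,c)$ is an $F$-pair, because $c\in A$ commutes with $y$; so $y\in A$. When $C(A)=A$, we have $Z\subset A$ and $A/Z$ is its own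 orthogonal complement, that is, Lagrangian, in $V^4\cong\mathbb F_3^8$; so $\operatorname{rk}A=1+4=5$.

**Step 9: counting pure pairs.** Transporters between pure standard groups lie in $\mathrm{Cf}^4/Z_0$. Whether an element conjugates $A$ to $B$ (both containing $Z$) depends only on its image in $(\mathrm{Cf}/\langle\omega\rangle)^4$. So by Step 2 the conjugacy classes of pure $A$ with $C(A)=A$ agree in (I) and (II). Fix such an $A$. For $y=(y_i)\in N(A)$ we have $F(y)=y\chi(y)$ with $\chi(y)=\prod\chi(y_i)\in Z$, so (5) reads
$$y*c=\chi(y)^{-1}ycy^{-1}\qquad(c\in A).\tag{12}$$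
We have $\hat E\subset N(A)$ (as $[\hat E,A]\subset Z\subset A$) and $\chi|_{\hat E}=1$. The form being nondegenerate, for each $c\in A\setminus Z$ the conjugates of $c$ under $\hat E$ fill $cZ$. Hence the orbits on $A\setminus Z$ correspond in both situations to the $N(A)$-orbits on $(A/Z)\setminus0$. On $Z$ the action is $y*c=\chi(y)^{-1}c$. There are $3$ orbits if $\chi|_{N(A)}=1$ (always so in (I)) and $1$ orbit otherwise.

By Steps 7 to 9 and Proposition 2, $H^*(\mathcal LBG)$ has exactly $2b$ more minimal primes of dimension $5$ than $H^*(BG(\mathbb F_q))$, where $b$ is the number of classes of pure $A=C(A)$ with $\chi|_{N(A)}\ne1$ in (II).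

**Step 10: $b\ge1$.** We exhibit one such $A$. Let $D\subset\mathbb F_3^4$ be spanned by $(1,1,1,0)$ and $(0,1,2,1)$. It is $2$-dimensional and self-orthogonal (the inner products are $3$, $3$, $6$), and each coordinate is nonzero on $D$. Let $\bar A=D\otimes V\subset V^4$, spanned by all $(d_1v,\dots,d_4v)$ with $d\in D$, $v\in V$. It is isotropic, since $\sum d_id_i'[v,w]=0$ (the form written additively), and of dimension $4$, hence Lagrangian; each projection to $V$ is onto. Its preimage $A\subset\hat E$ is abelian because $\bar A$ is isotropic, hence elementary abelian because $\hat E$ has exponent $3$; it is standard and pure, and $C(A)=C_{\hat E}(A)$ is the preimage of $\bar A^\perp=\bar A$, so $C(A)=A$. The element $y=(f_0,f_0,f_0,f_0)$ acts on $V^4$ by $(d_iv)_i\mapsto(d_i\,f_0vf_0^{-1})_i$, so it preserves $D\otimes V$ and $y\in N(A)$. Finally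
$$\chi(y)=\omega^{-4m}=\omega^{-m}\ne1.$$
So $b\ge1$, and $\mathcal LBG$ has strictly more minimal primes of dimension $5$. In the language of $F$-pairs, $y\cdot(A,1)=(A,\chi(y)^{-1})$, so over $k$ the three classes $[A,c]$, $c\in Z$, become one, while in $SU(3)^4/Z_0$ they are three. $\square$
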